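\title{Even-chromatic subgraphs and even-decomposable graphs}

\begin{abstract}
A copy of a graph $H$ in an edge-colored complete graph is \emph{even-chromatic} if every color appears on an even number of its edges, and $r_H(n)$ is the least number of colors in a coloring of $K_n$ with no such copy. We prove a conjecture of Versteegen: for a fixed graph $H$ with a positive even number of edges, $r_H(n)=n^{\Omega(1)}$ if and only if $H$ is even-decomposable. For each $h\ge2$, a single coloring of $K_n$ with $\exp\big(C_h(\log n)^{1-1/(h(h-1))^2}\big)$ colors avoids even-chromatic copies of all graphs on at most $h$ vertices that are not even-decomposable. The proof also gives a recursive description of the even-decomposable graphs.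
\end{abstract}

\section{Introduction}

All graphs are finite and simple. In an edge-coloring of the complete graph $K_n$, a copy of a graph $H$ (a subgraph isomorphic to $H$) is \emph{even-chromatic} if every color appears on an even number of edges of the copy. Let $r_H(n)$ be the least positive integer $r$ such that the edges of $K_n$ can be colored with at most $r$ colors without an even-chromatic copy of $H$. If $H$ has an odd number of edges, no copy is ever even-chromatic and $r_H(n)=1$. If $H$ has no edges, every copy is even-chromatic and $r_H(n)$ is undefined for $n\ge|V(H)|$. So the case of interest is that $H$ has a positive even number of edges. Giving every edge its own color then shows $r_H(n)\le n^2$, and the first question is whether a power of $n$ is needed at all. Throughout, $H$ is fixed and $n\to\infty$; we write $r_H(n)=n^{\Omega(1)}$ if $r_H(n)\ge n^{\varepsilon}$ for some $\varepsilon>0$ and all large $n$, and $r_H(n)=n^{o(1)}$ if $\log r_H(n)/\log n\to0$.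

Both behaviors occur. If $H$ is the path with two edges, a copy is even-chromatic exactly when its two edges have the same color, so the edges at a vertex need distinct colors and $r_H(n)\ge n-1$. On the other hand, it is known that $r_{K_4}(n)=n^{o(1)}$ and $r_{K_5}(n)=n^{o(1)}$. It is also known that there is an absolute constant $c>0$ such that $r_H(n)\ge c\log n$ for every $H$ with a positive even number of edges and all sufficiently large $n$ (depending on $H$).

There is a simple way to exploit a shortage of colors. When the number of colors is a small power of $n$, one can find a few vertices that are joined in a single color to a large set, pass to that set, and repeat. This embeds $H$ layer by layer. The colors inside a layer are out of control, so each layer should be independent in $H$; the edges from a layer to the later layers all have one color, so their number should be even. The graphs for which this works are described by the following definition.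

For a graph $G$ and disjoint sets $S,S'\subseteq V(G)$, let $e(S)$ be the number of edges inside $S$ and $e(S,S')$ the number of edges between $S$ and $S'$. An \emph{even decomposition} of $G$ is a sequence
\[
V(G)=V_0\supseteq V_1\supseteq\cdots\supseteq V_k=\emptyset
\]
such that for each $0\le i\le k-1$ the number $e(V_i)$ is even and the \emph{layer} $I_i=V_i\setminus V_{i+1}$ is an independent set of $G$. The graph $G$ is \emph{even-decomposable} if it has an even decomposition; the graph with no vertices counts as even-decomposable. An even-decomposable graph has an even number of edges, and since $I_i$ is independent,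
\begin{equation}\label{eq:layer}
e(I_i,V_{i+1})=e(V_i)-e(V_{i+1})\quad\text{is even for every } i.
\end{equation}
The path with two edges is even-decomposable: remove its two ends, then its middle vertex. A complete graph with at least two vertices is not: its vertices must be removed one at a time, so some $V_i$ has two vertices and spans one edge.

It is known that $r_H(n)=n^{\Omega(1)}$ when $H$ is even-decomposable and has an edge. Together with the results on $K_4$ and $K_5$, this suggests that layered embedding is the only way to force an even-chromatic copy against a small power of $n$ colors. This is the conjecture of Versteegen, which we take from the paper of Janzer and Yip~\cite{JY}: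
\begin{quote}
\emph{Let $H$ be a fixed graph with a positive even number of edges. Then $r_H(n)=n^{\Omega(1)}$ if and only if $H$ is even-decomposable.}
\end{quote}
We prove the conjecture in a quantitative form. The proof is self-contained and uses none of the known results quoted above. Logarithms are natural.

\begin{theorem}\label{thm:main}
Let $H$ be a graph with $h$ vertices and a positive even number of edges.
\begin{itemize}
\item[(a)] If $H$ is even-decomposable, then $r_H(n)\ge\frac14\left(\frac{n}{2h^2}\right)^{1/h}$ for all $n\ge1$.
\item[(b)] If $H$ is not even-decomposable, then $r_H(n)\le\exp\big(C_h(\log n)^{1-1/(h(h-1))^2}\big)$ for all large $n$, where $C_h$ depends only on $h$. In particular, $r_H(n)=n^{o(1)}$.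
\end{itemize}
\end{theorem}

The bound in (a) exceeds $n^{1/(2h)}$ for large $n$, and $n^{o(1)}$ is incompatible with $n^{\Omega(1)}$, so Theorem~\ref{thm:main} implies the conjecture. Part (b) is immediate from the next theorem, in which the coloring depends on $h$ and not on $H$.

\begin{theorem}\label{thm:universal}
For every $h\ge2$ there is a constant $C_h$ such that, for all large $n$, some edge-coloring of $K_n$ with at most $\exp\big(C_h(\log n)^{1-1/(h(h-1))^2}\big)$ colors contains no even-chromatic copy of any graph on at most $h$ vertices that is not even-decomposable.
\end{theorem}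

The link between this coloring and even decompositions is a recursive description of the even-decomposable graphs. Say that $G$ is an \emph{even merge} of $G[A]$ and $G[B]$ if $V(G)$ is the disjoint union $A\sqcup B$ and $e(A,B)$ is even. Let $\mathcal M$ be the smallest class of graphs that contains $K_1$ and contains every even merge of two of its members.

\begin{theorem}\label{thm:class}
The class $\mathcal M$ consists exactly of the even-decomposable graphs with at least one vertex.
\end{theorem}

Section~\ref{sec:lower} proves Theorem~\ref{thm:main}(a). Section~\ref{sec:split} compares two colorings on $K_4$ and extracts a property, \emph{splitting}, which forces every small even-chromatic graph into $\mathcal M$. Section~\ref{sec:merge} proves Theorem~\ref{thm:class}. Sections~\ref{sec:poly}--\ref{sec:param} construct splitting colorings with $n^{o(1)}$ colors. We write $[T]=\{1,\dots,T\}$, $S+v=S\cup\{v\}$, $S-v=S\setminus\{v\}$, and $e(v,S)$ for $e(\{v\},S)$.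

\section{Even decompositions force even-chromatic copies}\label{sec:lower}

The following lemma embeds one layer.

\begin{lemma}\label{lem:star}
Let $K_n$ be colored with at most $r$ colors, let $1\le s\le h$, and let $U$ be a set of $u\ge2h^2(2r)^s$ vertices. Then there are $s$ distinct vertices of $U$ and a set $U'\subseteq U$ disjoint from them, with $|U'|\ge u/(4r)^s$, such that all edges between the $s$ vertices and $U'$ have the same color.
\end{lemma}

\begin{proof}
Let $\Gamma$ be the graph on $U$ formed by a most frequent color inside $U$. It has at least $\binom u2/r$ edges, so its average degree is at least $(u-1)/r\ge u/(2r)$. Choose $(v_1,\dots,v_s)\in U^s$ uniformly at random and let $Y$ be the number of common $\Gamma$-neighbors of $v_1,\dots,v_s$. A vertex $w$ is a common neighbor with probability $(d_\Gamma(w)/u)^s$, so by convexity of $x\mapsto x^s$,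
\[
\mathbb E\,Y=\sum_{w\in U}\Big(\frac{d_\Gamma(w)}u\Big)^s\ge u\Big(\frac1u\sum_{w\in U}\frac{d_\Gamma(w)}u\Big)^s\ge\frac u{(2r)^s}.
\]
A tuple has a repeated entry with probability at most $\binom s2/u\le s^2/u$, and always $Y\le u$. So tuples with a repetition contribute at most $s^2\le h^2\le\frac12u(2r)^{-s}$ to $\mathbb E\,Y$, by the hypothesis on $u$. Hence some tuple of distinct vertices has at least $\frac12u(2r)^{-s}\ge u(4r)^{-s}$ common neighbors. Let $U'$ be the set of these; it contains no $v_i$, since $v_i$ is not its own neighbor.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]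
Take an even decomposition of $H$, delete repeated sets, and let $s_i=|I_i|\ge1$, so that $s_0+\dots+s_{k-1}=h$. We show that every coloring of $K_n$ with at most $r$ colors has an even-chromatic copy of $H$ if $n\ge2h^2(4r)^h$. This gives $n<2h^2(4r_H(n))^h$, which implies (a).

Put $U_0=V(K_n)$. For $i=0,\dots,k-1$ in turn, apply Lemma~\ref{lem:star} to $U_i$ with $s=s_i$, map $I_i$ bijectively onto the $s_i$ vertices obtained, and let $U_{i+1}=U_i'$. The lemma applies at each step because
\[
|U_i|\ge n(4r)^{-(s_0+\dots+s_{i-1})}\ge2h^2(4r)^{s_i+\dots+s_{k-1}}\ge 2h^2(2r)^{s_i}.
\]
The set $V_{i+1}$ is mapped into $U_{i+1}$, which avoids the image of $I_i$. So the map is injective, and all edges of $H$ between $I_i$ and $V_{i+1}$ receive one color; by \eqref{eq:layer} their number is even. Since the layers are independent, every edge of $H$ lies between $I_i$ and $V_{i+1}$ for exactly one $i$. Each color class of the copy is therefore a union of some of these $k$ sets of even size.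
\end{proof}

\section{Splitting colorings}\label{sec:split}

The idea of the upper bound is visible for $H=K_4$. Let $n=2^T$ and let the vertices of $K_n$ be the binary words $x=x(1)\cdots x(T)$. For distinct $x,y$ let $\delta(xy)$ be the first coordinate at which they differ, and let $\pi(xy)$ be their common prefix, of length $\delta(xy)-1$. As colorings, $\delta$ uses $T=\log_2n$ colors and $\pi$ uses $1+2+\dots+2^{T-1}=n-1$ colors.

Let $X$ be a set of at least two words, let $t$ be the first coordinate at which they do not all agree, let $p$ be their common prefix of length $t-1$, and let $X_c=\{x\in X:x(t)=c\}$ for $c=0,1$. Pairs between $X_0$ and $X_1$ have $\delta=t$ and $\pi=p$. Pairs inside $X_c$ have $\delta>t$, and their prefix $\pi$ begins with $pc$. Now let $|X|=4$.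
\begin{itemize}
\item If the parts have sizes $3$ and $1$, the three crossing pairs form a whole color class of $X$ in both colorings, and $X$ is not an even-chromatic $K_4$.
\item If the parts have sizes $2$ and $2$, the four crossing pairs form a color class of even size, and everything depends on the two remaining pairs. Under $\pi$, one color begins with $p0$ and the other with $p1$, so each occurs once and $X$ is not even-chromatic. Under $\delta$ the two colors may coincide: for $T=2$ and $X=\{00,01,10,11\}$, color $1$ occurs four times and color $2$ twice.
\end{itemize}
Thus $\delta$ is cheap and fails, while $\pi$ succeeds and is expensive. The difference is that under $\pi$ the color of \emph{every} pair in $X$, including a pair that agrees at $t$, reveals in which parts its ends lie. We isolate this property.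

\begin{definition}
Given a partition $X=X_1\sqcup\dots\sqcup X_k$, the \emph{type} of a pair $xy$ with $x\in X_i$, $y\in X_j$ is the multiset $\{i,j\}$. An edge-coloring of a complete graph is \emph{$h$-splitting} if every set $X$ of vertices with $2\le|X|\le h$ has a partition into at least two nonempty parts such that any two pairs in $X$ of the same color have the same type.
\end{definition}

The discussion above shows that $\pi$ is $h$-splitting for every $h$. The restriction of an $h$-splitting coloring to a subset of the vertices is $h$-splitting. The argument for $K_4$ becomes a recursion.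

\begin{proposition}\label{prop:split}
If a graph $H$ with $1\le|V(H)|\le h$ has an even-chromatic copy in an $h$-splitting coloring, then $H\in\mathcal M$.
\end{proposition}

\begin{proof}
We use induction on $|V(H)|$; the case $H=K_1$ holds by definition. Let $|V(H)|\ge2$, identify $H$ with its copy on a vertex set $X$, and take a partition $X_1,\dots,X_k$ of $X$, with $k\ge2$, as in the definition. Edges of $H$ of the same color have the same type, so the edges of $H$ of any one type form a union of whole color classes of the copy, each of even size. For the type $\{i,j\}$ with $i\ne j$ this says that $e(X_i,X_j)$ is even. For the type $\{i,i\}$ it says that $H[X_i]$ is even-chromatic; since $k\ge2$ we have $|X_i|<|X|$, and $H[X_i]\in\mathcal M$ by induction. Finally, $H[X_1\cup\dots\cup X_{i+1}]$ is an even merge of $H[X_1\cup\dots\cup X_i]$ and $H[X_{i+1}]$, because $\sum_{l\le i}e(X_l,X_{i+1})$ is even. By induction on $i$, we get $H\in\mathcal M$.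
\end{proof}

Two tasks remain. The recursion produces even merges, in which neither side need be independent, so we must show that members of $\mathcal M$ have even decompositions. And we must find $h$-splitting colorings with far fewer colors than $\pi$.

\section{Even merges preserve even-decomposability}\label{sec:merge}

Suppose that $G[A]$ and $G[B]$ are even-decomposable and $e(A,B)$ is even. It is convenient to read decompositions upward, as ways to build a graph from the empty set. We would like to build $B$ first and then add $A$. The difficulty is that for $E\subseteq A$ the parity of $e(B\cup E)$ is that of $e(E)+e(E,B)$, so an order that is good for $G[A]$ alone may be bad on top of $B$.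

\begin{example}
Let $A=\{x,y,z\}$ and $B=\{w\}$, with edges $xy,yz,wx,wy$. The first nonempty layer of an even decomposition of the path $G[A]$ is $\{x,z\}$ or $\{y\}$, so the decomposition passes through $\{y\}$ or $\{x,z\}$. Both $\{w,y\}$ and $\{w,x,z\}$ span one edge, so no even decomposition of $G[A]$ can be placed on top of $B$. Still $G$ is even-decomposable: the sets $\{w\}\subseteq\{w,z\}\subseteq\{w,y,z\}\subseteq V(G)$ span $0,0,2,4$ edges. The vertices of $A$ have to be reordered.
\end{example}

We record the influence of $B$ as a weight. Let $G$ be a graph on $V$ and let $\beta:V\to\mathbb F_2$. For $E\subseteq V$ put $\beta(E)=\sum_{v\in E}\beta(v)$ and $p_\beta(E)=e(E)+\beta(E)\in\mathbb F_2$. For disjoint $E,F$,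
\begin{equation}\label{eq:add}
p_\beta(E\cup F)=p_\beta(E)+p_\beta(F)+e(E,F).
\end{equation}
Call $E$ \emph{$\beta$-even} if $p_\beta(E)=0$, and \emph{$\beta$-reachable} if there is a chain $\emptyset=E_0\subsetneq E_1\subsetneq\dots\subsetneq E_m=E$ of $\beta$-even sets with $|E_i\setminus E_{i-1}|\le2$ for all $i$. Both notions depend only on $G[E]$ and the restriction of $\beta$ to $E$. For $\beta\equiv0$ we say \emph{even} and \emph{reachable}. The first lemma trades independence of the layers, which is awkward to maintain when vertices are reordered, for a bound on their size.

\begin{lemma}\label{lem:small}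
A graph $G$ is even-decomposable if and only if $V(G)$ is reachable. In that case the chain can be chosen with all sets $E_i\setminus E_{i-1}$ independent.
\end{lemma}

\begin{proof}
Let $(V_i)$ be an even decomposition. We refine the step from $V_{i+1}$ to $V_i$. Since $I_i$ is independent, $e(V_{i+1}\cup I')=e(V_{i+1})+\sum_{v\in I'}e(v,V_{i+1})$ for every $I'\subseteq I_i$. By \eqref{eq:layer}, the number of $v\in I_i$ with $e(v,V_{i+1})$ odd is even. Add the vertices with $e(v,V_{i+1})$ even one at a time, and then the others two at a time. All sets that arise are even, and all differences are independent of size at most $2$. Concatenating over $i=k-1,\dots,0$ gives the chain.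

Conversely, take a chain for $V(G)$ and suppose that $E_i\setminus E_{i-1}=\{u,v\}$ with $uv$ an edge. Then $e(E_i)-e(E_{i-1})=e(u,E_{i-1})+e(v,E_{i-1})+1$ is even, so one of the two degrees, say $e(u,E_{i-1})$, is even. Insert the even set $E_{i-1}+u$ into the chain. After all such insertions every difference is independent, and the reversed chain is an even decomposition.
\end{proof}

The bound $2$ cannot be raised: the even subsets of $K_4$ have sizes $0$, $1$ and $4$, so steps of size $3$ would reach $V(K_4)$.

We want to show that if $G$ is even-decomposable and $\beta(V)=0$, then $V$ is $\beta$-reachable. Induction removes the last step $J$ of a chain, and the weight of what is left may be $1$. When $\beta(V)=1$ the set $V$ is not even $\beta$-even, so the best one can ask is to reach all vertices but one. This is true, and it is strong enough to close the induction.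

\begin{lemma}\label{lem:weight}
Let $G$ be an even-decomposable graph on $V$, and let $\beta:V\to\mathbb F_2$ be arbitrary.
\begin{itemize}
\item[(E)] If $\beta(V)=0$, then $V$ is $\beta$-reachable.
\item[(O)] If $\beta(V)=1$, then $V-z$ is $\beta$-reachable for some $z\in V$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $|V|$, for all weights at once. If $V=\emptyset$, then $\beta(V)=0$ and the chain consisting of $\emptyset$ alone works. Let $V\ne\emptyset$. Take a chain with independent differences from Lemma~\ref{lem:small}, let $J$ be its last difference, and let $U=V\setminus J$. Then $J$ is independent, $1\le|J|\le2$, the graph $G[U]$ is even-decomposable by Lemma~\ref{lem:small}, and $e(J,U)=e(V)-e(U)$ is even.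

\emph{Case 1: $\beta(J)=0$.} We move $J$ from the end of the chain to the start. Since $e(J)=0$, the set $J$ is $\beta$-even. For $w\in U$ let $\beta'(w)=\beta(w)+e(w,J)$. By \eqref{eq:add}, $p_\beta(J\cup E)=p_\beta(E)+e(E,J)=p_{\beta'}(E)$ for $E\subseteq U$. So if $E\subseteq U$ is $\beta'$-reachable through $(E_i)$, then $J\cup E$ is $\beta$-reachable through $\emptyset\subsetneq J\subsetneq J\cup E_1\subsetneq\cdots$. Moreover $\beta'(U)=\beta(U)+e(J,U)=\beta(U)=\beta(V)$. Apply induction to $G[U]$ and $\beta'$. If $\beta(V)=0$, then $U$ is $\beta'$-reachable, so $V$ is $\beta$-reachable. If $\beta(V)=1$, then $U-z$ is $\beta'$-reachable for some $z\in U$, so $V-z$ is $\beta$-reachable.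

\emph{Case 2: $\beta(J)=1$ and $\beta(V)=1$.} Then $\beta(U)=0$, so $U$ is $\beta$-reachable by (E) for $G[U]$. If $J=\{z\}$, then $V-z=U$. If $J=\{u,v\}$, then \eqref{eq:add} gives
\[
p_\beta(U+u)+p_\beta(U+v)=\beta(u)+e(u,U)+\beta(v)+e(v,U)=\beta(J)+e(J,U)=1.
\]
So one of the two sets, say $U+u$, is $\beta$-even, and $V-v=U+u$ is $\beta$-reachable.

\emph{Case 3: $\beta(J)=1$ and $\beta(V)=0$.} Then $\beta(U)=1$, so by (O) for $G[U]$ there is $z\in U$ such that $Y=U-z$ is $\beta$-reachable. The set $V$ is $\beta$-even, since $e(V)$ is even and $\beta(V)=0$. If $|J|=1$, then $|V\setminus Y|=2$ and we extend the chain by the step $Y\subsetneq V$. Let $J=\{u,v\}$, so that $V\setminus Y=\{u,v,z\}$. It suffices to find one $\beta$-even set strictly between $Y$ and $V$, since both steps then have size at most $2$. If $Y+u$ or $Y+v$ is $\beta$-even, take it. Otherwise, as $p_\beta(Y)=0$, we have $\beta(u)+e(u,Y)=1$ and $\beta(v)+e(v,Y)=1$ by \eqref{eq:add}. Since $u$ and $v$ are not adjacent, $p_\beta(Y\cup J)=p_\beta(Y)+\beta(u)+\beta(v)+e(u,Y)+e(v,Y)=0$, and we take $Y\cup J$.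
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The graph $K_1$ is even-decomposable. Let $G$ be an even merge of even-decomposable graphs $G[A]$ and $G[B]$. For $w\in A$ let $\beta(w)$ be the parity of $e(w,B)$. Then $\beta(A)$ is the parity of $e(A,B)$, which is $0$. By Lemma~\ref{lem:weight}(E) there is a chain $\emptyset=E_0\subsetneq\dots\subsetneq E_m=A$ of $\beta$-even sets with steps of size at most $2$. Each $B\cup E_i$ is even, because $e(B\cup E_i)=e(B)+e(E_i)+e(E_i,B)\equiv e(B)+p_\beta(E_i)\equiv0\pmod 2$. Appending $B\cup E_1,\dots,B\cup E_m$ to a chain for $B$ from Lemma~\ref{lem:small} shows that $V(G)$ is reachable, so $G$ is even-decomposable. Hence every member of $\mathcal M$ is even-decomposable, and it has at least one vertex.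

Conversely, let $G$ be even-decomposable with at least one vertex, and take a chain $(E_i)$ with independent differences $J_i=E_i\setminus E_{i-1}$. Each $G[J_i]$ is in $\mathcal M$: it is $K_1$, or two nonadjacent vertices, which form an even merge of two copies of $K_1$. So $G[E_1]\in\mathcal M$, and for $i\ge2$ the graph $G[E_i]$ is an even merge of $G[E_{i-1}]$ and $G[J_i]$, since $e(J_i,E_{i-1})=e(E_i)-e(E_{i-1})$ is even. By induction, $G\in\mathcal M$.
\end{proof}

\section{Splitting colorings from selectors}\label{sec:poly}

We keep the form of the coloring $\pi$. The vertices are words of length $T$, now over an alphabet of size $q$. A pair $xy$ \emph{reads} a set of coordinates, and its color records the values of $x$ and $y$ there. A set $X$ is split by a coordinate $t$ if all pairs in $X$ read $t$ and some pair in $X$ disagrees at $t$. A pair does not know to which $X$ it belongs; we let it choose what to read from its agreement set $Z(xy)=\{t\in[T]:x(t)=y(t)\}$ alone. The requirement then no longer mentions words.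

\begin{definition}
Let $g,T\ge1$ be integers and let $w\ge 0$ be real. A \emph{$g$-selector of width $w$ on $[T]$} is a map $\sigma$ that assigns to each $Z\subseteq[T]$ with $|Z|<T/2$ a set $\sigma(Z)\subseteq[T]$ with $|\sigma(Z)|\le w$, such that for all $1\le j\le g$ and all $Z_1,\dots,Z_j$ in the domain,
\begin{equation}\label{eq:sel}
\sigma(Z_1)\cap\dots\cap\sigma(Z_j)\not\subseteq Z_1\cap\dots\cap Z_j .
\end{equation}
\end{definition}

\begin{remark}
Some bound on $|Z|$ is needed. Suppose that $g\ge2$ and that \eqref{eq:sel} were required for all proper subsets of $[T]$, among them $Z_s=[T]-s$. Then $s\in\sigma(Z_s)$ for each $s$, and for $s\ne t$ either $s\in\sigma(Z_t)$ or $t\in\sigma(Z_s)$. So $\sum_s|\sigma(Z_s)|\ge T+\binom T2$, and some $\sigma(Z_s)$ contains more than half of the coordinates.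
\end{remark}

We therefore use only words that pairwise agree in fewer than $T/2$ coordinates, and we want many of them. Evaluations of polynomials provide about $q^{T/2}$. Recall that for every power of two $q\ge2$ there is a field $\mathbb F_q$ with $q$ elements, and that a nonzero polynomial of degree less than $d$ over a field has at most $d-1$ roots.

\begin{lemma}\label{lem:color}
Let $h\ge2$ and $g=\binom h2$, let $\sigma$ be a $g$-selector of width $w$ on $[T]$, let $d=\lceil T/2\rceil$, and let $q\ge\max(T,2)$ be a power of two. Then the complete graph on $q^d$ vertices has an $h$-splitting coloring with at most $2^Tq^{2w}$ colors.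
\end{lemma}

\begin{proof}
Fix $T$ distinct points of $\mathbb F_q$, indexed by $[T]$. The vertex set is the set $\mathcal P$ of the $q^d$ polynomials over $\mathbb F_q$ of degree less than $d$, and $x(t)$ denotes the value of $x\in\mathcal P$ at the $t$-th point. For distinct $x,y\in\mathcal P$ the points indexed by $Z(xy)$ are roots of $x-y\neq0$, so $|Z(xy)|\le d-1<T/2$ and $\sigma(Z(xy))$ is defined. Let
\[
\chi(xy)=\Big(Z(xy),\ \big\{\,x|_{\sigma(Z(xy))},\ y|_{\sigma(Z(xy))}\,\big\}\Big),
\]
where the second entry is a multiset of two functions $\sigma(Z(xy))\to\mathbb F_q$. There are at most $2^T$ choices for the first entry and, given it, at most $q^w\cdot q^w$ for the second.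

Let $X\subseteq\mathcal P$ with $2\le|X|\le h$. It contains at least one and at most $g$ pairs, so \eqref{eq:sel} applied to their agreement sets gives a coordinate $t$ that lies in $\sigma(Z(xy))$ for every pair $xy$ in $X$ and outside $Z(xy)$ for some pair. Partition $X$ by the value $x(t)$; by the second property of $t$ there are at least two parts. Let $xy$ and $x'y'$ be pairs in $X$ with $\chi(xy)=\chi(x'y')$. They have the same agreement set $Z$, and $\{x|_{\sigma(Z)},y|_{\sigma(Z)}\}=\{x'|_{\sigma(Z)},y'|_{\sigma(Z)}\}$. Evaluating at $t\in\sigma(Z)$ gives $\{x(t),y(t)\}=\{x'(t),y'(t)\}$ as multisets, so the two pairs have the same type.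
\end{proof}

With $n=q^d$ the bound reads $2^Tn^{2w/d}$, so we need a selector whose width is a small fraction of $T$. The colorings of Section~\ref{sec:split} suggest two candidates. Let $\mu(Z)=\min([T]\setminus Z)$.
\begin{itemize}
\item The rule $\sigma(Z)=\{\mu(Z)\}$, the analogue of $\delta$, is a $1$-selector of width $1$. For $T\ge3$ it is not a $2$-selector, since $\sigma(\emptyset)\cap\sigma(\{1\})=\{1\}\cap\{2\}=\emptyset$.
\item The \emph{prefix rule} $\sigma(Z)=\{1,\dots,\mu(Z)\}$, the analogue of $\pi$, is a $g$-selector for every $g$: the smallest of the numbers $\mu(Z_i)$ lies in every $\sigma(Z_i)$ and outside one $Z_i$. But $\mu(Z)=d$ for $Z=[d-1]$, so its width is $d$.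
\end{itemize}
For fixed $g$ one can do much better than the prefix rule.

\begin{proposition}\label{prop:sel}
Let $g\ge1$ and $a\ge2$ be integers, and let $\kappa_g=61g(4g)^{2g}$. There are an integer $T$ with $2\le T\le\kappa_g\,a^{3g^2}$ and a $g$-selector of width $2T/a$ on $[T]$.
\end{proposition}

\section{Narrow selectors}\label{sec:sel}

To see what should replace the prefix rule, we rephrase why it works. Write $\sigma(Z)=S_{\varphi(Z)}$, where $(S_v)_{v\in V}$ is a fixed family of subsets of $[T]$ and $\varphi(Z)\in V$. Call a nonempty set $\tau\subseteq V$ \emph{bad for $Z$} if $\bigcap_{v\in\tau}S_v\subseteq Z$. If \eqref{eq:sel} fails for $Z_1,\dots,Z_j$, then $\tau=\{\varphi(Z_1),\dots,\varphi(Z_j)\}$ is bad for every $Z_i$. For the prefix rule, $V=[T]$, $S_v=\{1,\dots,v\}$ and $\varphi=\mu$. A set $\tau$ is bad for $Z$ exactly when $\min\tau<\mu(Z)$, that is, when $\tau$ meets $W_Z=\{1,\dots,\mu(Z)-1\}$, and $\varphi(Z)$ is larger than every element of $W_Z$. A failure of \eqref{eq:sel} would thus give a finite set $\tau$ in which every element has a smaller one.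

We keep this argument and change its two ingredients. To make the width small we take the sets $S_v$ at random, with density $1/a$. Then all bad sets for $Z$ of size at most $g$ meet a set $W_Z$ whose size is bounded by some $M=M(g,a)$, \emph{independent of $|V|$}. We have no control over which set $W_Z$ is, so we need a relation $w\to v$ on $V$, replacing $w<v$, in which every set of at most $M$ elements has a common successor. An acyclic relation on a finite set cannot do this, because it has an element with no successor. But $|\tau|\le g$, so only cycles of length at most $g$ have to be excluded, and that is possible.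

A \emph{digraph} is a set of vertices with a relation $\to$. A \emph{directed cycle of length $j\ge1$} is a sequence of distinct vertices with $f_1\to f_2\to\dots\to f_j\to f_1$; this includes loops ($j=1$) and pairs of opposite arcs ($j=2$).

\begin{lemma}\label{lem:digraph}
Let $g,M\ge1$ and $L=1+M+\dots+M^g$. There is a digraph $D$ with $1\le|V(D)|\le L^L$ and no directed cycle of length at most $g$, such that for every set $W$ of at most $M$ vertices there is a vertex $f$ with $z\to f$ for all $z\in W$.
\end{lemma}

\begin{proof}
Let $\Omega$ be the set of words of length at most $g$ over $[M]$, including the empty word $\emptyset$, so $|\Omega|=L$. We view $\Omega$ as the complete $M$-ary tree of depth $g$ with root $\emptyset$; the words $i\omega$ form the subtree below the $i$-th child of the root. Let $\Lambda$ be a set of $L$ labels. The vertices of $D$ are the labelings $f:\Omega\to\Lambda$ in which the label of the root occurs nowhere else: $f(\emptyset)\ne f(\omega)$ for all nonempty $\omega\in\Omega$. Such labelings exist because $L\ge2$, and there are at most $L^L$ of them. Put $f\to f'$ if $f$, cut at depth $g-1$, is one of the $M$ subtrees below the root of $f'$;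 that is, if there is $i\in[M]$ with $f'(i\omega)=f(\omega)$ for all words $\omega$ of length at most $g-1$. For $g=1$ this says that the root label of $f$ appears on a leaf of $f'$, and the condition on roots forbids loops.

\emph{Common successors.} List $W$ as $z_1,\dots,z_M$ with repetitions; if $W=\emptyset$, take arbitrary vertices. Hang the cut trees below a new root: let $f(i\omega)=z_i(\omega)$ for $i\in[M]$ and $|\omega|\le g-1$. This labels the $L-1$ nonempty words, so some label of $\Lambda$ is unused; let $f(\emptyset)$ be such a label. Then $f\in V(D)$ and $z_i\to f$ for all $i$.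

\emph{No short cycles.} Along an arc, the root label of a tree moves one level down; after going once around a cycle it reappears in the same tree at depth $j$. Formally, let $f_1\to\dots\to f_j\to f_{j+1}=f_1$ with $1\le j\le g$, and let $i_1,\dots,i_j\in[M]$ satisfy $f_{l+1}(i_l\omega)=f_l(\omega)$ for $|\omega|\le g-1$. Then
\[
f_1(i_ji_{j-1}\cdots i_1)=f_j(i_{j-1}\cdots i_1)=\dots=f_2(i_1)=f_1(\emptyset),
\]
where each equality removes one letter and leaves a word of length at most $j-1\le g-1$. The word $i_j\cdots i_1$ is nonempty and of length $j\le g$, so this contradicts $f_1\in V(D)$.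
\end{proof}

Next, the random sets. An intersection of at most $g$ of them has density at least about $a^{-g}$, and intersections over disjoint index sets are independent. So $4a^g$ such intersections cover more than half of $[T]$ and cannot all lie in a set $Z$ with $|Z|<T/2$. A length $T$ of order $\log|V|$ makes this hold for all index sets at once.

\begin{lemma}\label{lem:random}
Let $g\ge1$ and $a\ge2$ be integers, let $m=4a^g$, let $V$ be a set of $N\ge1$ elements, and let $T\ge12ga^g(1+\log N)$ be an integer. There are sets $S_v\subseteq[T]$, $v\in V$, such that
\begin{itemize}
\item[(i)] $|S_v|\le2T/a$ for all $v\in V$;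
\item[(ii)] for any $m$ pairwise disjoint nonempty sets $\tau_1,\dots,\tau_m\subseteq V$ of size at most $g$,
\[
\Big|\bigcup_{i=1}^m\bigcap_{v\in\tau_i}S_v\Big|>T/2 .
\]
\end{itemize}
\end{lemma}

\begin{proof}
Put each $t\in[T]$ into each $S_v$ independently with probability $1/a$.

(i) We use the Chernoff bound $P(Y\ge2\lambda)\le e^{-\lambda/3}$ for a binomial variable $Y$ with mean $\lambda$; it follows from Markov's inequality, since $\mathbb E\,2^Y\le e^\lambda$ and $\log4-1>1/3$. Here $\lambda=T/a$, and $T/(3a)\ge4ga^{g-1}(1+\log N)\ge4(1+\log N)$. So (i) fails with probability at most $Ne^{-4-4\log N}\le e^{-4}$.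

(ii) Fix $\tau_1,\dots,\tau_m$, and call $t$ \emph{uncovered} if it lies in none of the $m$ intersections. Since the $\tau_i$ are disjoint, the events $t\in\bigcap_{v\in\tau_i}S_v$ are independent, and $t$ is uncovered with probability
\[
\prod_{i=1}^m\big(1-a^{-|\tau_i|}\big)\le(1-a^{-g})^m\le e^{-ma^{-g}}=e^{-4},
\]
independently over $t$. If at least $T/2$ points are uncovered, then all points of some set of size $\lceil T/2\rceil$ are uncovered. There are at most $2^T$ such sets, so this has probability at most $2^Te^{-2T}\le e^{-1.3T}$. A nonempty set of size at most $g$ is the set of entries of a $g$-tuple, so there are at most $N^{gm}$ choices of $(\tau_1,\dots,\tau_m)$. Hence (ii) fails with probability at most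
\[
N^{gm}e^{-1.3T}\le\exp\big(4ga^g\log N-15.6\,ga^g(1+\log N)\big)\le e^{-15}.
\]
Since $e^{-4}+e^{-15}<1$, some choice satisfies both (i) and (ii).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sel}]
The parameters are chosen in this order: $m=4a^g$ and $M=gm$; then $D$ from Lemma~\ref{lem:digraph}, with $V=V(D)$ and $N=|V|$; then $T=\lceil12ga^g(1+\log N)\rceil\ge 2$ and the sets $S_v$ from Lemma~\ref{lem:random}. There is no circularity, because $M$ does not depend on $N$.

\emph{Size of $T$.} Since $M\ge2$, we have $L\le M^g\cdot\frac M{M-1}\le2M^g$. So $\log N\le L\log L\le L^2\le4(4ga^g)^{2g}$, and $1+\log N\le5(4g)^{2g}a^{2g^2}$. Therefore $T\le60g(4g)^{2g}a^{g+2g^2}+1\le\kappa_ga^{3g^2}$.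

\emph{Definition of $\sigma$.} Let $Z\subseteq[T]$ with $|Z|<T/2$, and let $\mathcal F_Z$ be the family of sets of size at most $g$ that are bad for $Z$. It has no $m$ pairwise disjoint members, for otherwise the union in (ii) would be a subset of $Z$ of size greater than $T/2$. Let $W_Z$ be the union of a maximal subfamily of pairwise disjoint members of $\mathcal F_Z$. Then $|W_Z|\le gm=M$, and every member of $\mathcal F_Z$ meets $W_Z$: members of the subfamily because they are nonempty, the others by maximality. Choose $\varphi(Z)\in V$ with $z\to\varphi(Z)$ for all $z\in W_Z$, and let $\sigma(Z)=S_{\varphi(Z)}$. By (i), $|\sigma(Z)|\le2T/a$.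

\emph{Verification of \eqref{eq:sel}.} Suppose that \eqref{eq:sel} fails for $Z_1,\dots,Z_j$ with $1\le j\le g$, and let $\tau=\{\varphi(Z_1),\dots,\varphi(Z_j)\}$. Then $1\le|\tau|\le g$ and $\bigcap_{v\in\tau}S_v=\bigcap_l\sigma(Z_l)\subseteq Z_i$, so $\tau\in\mathcal F_{Z_i}$ for each $i$. Hence there is $z_i\in\tau\cap W_{Z_i}$, and $z_i\to\varphi(Z_i)$. Every element of $\tau$ is some $\varphi(Z_i)$, so every element of $\tau$ has an in-neighbor in $\tau$. Start anywhere in $\tau$ and pass repeatedly to an in-neighbor in $\tau$; the first repeated vertex closes a directed cycle of length at most $|\tau|\le g$. This contradicts Lemma~\ref{lem:digraph}.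
\end{proof}

\section{The number of colors}\label{sec:param}

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
Let $g=\binom h2$ and $a\ge2$, take $T$ and $\sigma$ from Proposition~\ref{prop:sel}, and let $d=\lceil T/2\rceil$. Suppose that $n^{1/d}\ge T$, and let $q$ be the least power of two with $q\ge n^{1/d}$. Then $2\le T\le q<2n^{1/d}$ and $q^d\ge n$. Restrict the coloring of Lemma~\ref{lem:color}, with $w=2T/a$, to $n$ vertices. It is $h$-splitting, so by Proposition~\ref{prop:split} and Theorem~\ref{thm:class} every graph on at most $h$ vertices that has an even-chromatic copy is even-decomposable. Since $a\ge2$ and $T/d\le2$, the number of colors is at most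
\begin{equation}\label{eq:count}
2^T\big(2n^{1/d}\big)^{4T/a}=2^{T+4T/a}\,n^{4T/(ad)}\le2^{3T}n^{8/a}.
\end{equation}
For fixed $a$, and hence fixed $T$, this is at most $n^{9/a}$ for large $n$, which already gives $n^{o(1)}$ because $a$ is arbitrary.

For the stated bound we let $a$ grow, slowly enough that the factor $2^{3T}$ stays small. Take $a=\lfloor(\log n)^{1/(4g^2)}\rfloor$, which is at least $2$ for large $n$. Then $T\le\kappa_ga^{3g^2}\le\kappa_g(\log n)^{3/4}$. Hence $d\log T\le T\log T\le\log n$ for large $n$, which is the condition $n^{1/d}\ge T$. Since $\lfloor x\rfloor\ge x/2$ for $x\ge1$, we have $8(\log n)/a\le16(\log n)^{1-1/(4g^2)}$. As $\frac34\le1-\frac1{4g^2}$, the logarithm of the right side of \eqref{eq:count} is at most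
\[
3\kappa_g(\log n)^{3/4}+16(\log n)^{1-1/(4g^2)}\le(3\kappa_g+16)(\log n)^{1-1/(4g^2)} .
\]
Finally $4g^2=(h(h-1))^2$, so the theorem holds with $C_h=3\kappa_g+16$.
\end{proof}

A graph $H$ as in Theorem~\ref{thm:main}(b) has an edge, so $h\ge2$ and Theorem~\ref{thm:universal} gives the stated bound on $r_H(n)$. It yields $\log r_H(n)/\log n\le C_h(\log n)^{-1/(h(h-1))^2}\to0$. Together with Section~\ref{sec:lower}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}

\bibitem{JY}
Oliver Janzer and Fredy Yip,
\emph{The probability that a random graph is even-decomposable},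
arXiv:2409.11152 (2024).

\end{thebibliography}
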